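\title{A finite group with trivial Bogomolov multiplier and nonzero third Ekedahl invariant}

\begin{abstract}
The Ekedahl invariants $e_i(G)$ of a finite group $G$ are cohomological obstructions to the equality $\{BG\}=1$ in the Kontsevich value ring of varieties, and $e_2(G)$ is the class of the dual of the Bogomolov multiplier $B_0(G)$. We show that for every odd prime $p$ the free nilpotent group of class $2$ and exponent $p$ on three generators, of order $p^6$, has $B_0(G)=0$ and $e_3(G)\neq0$ over every subfield of $\mathbb{C}$. To any finite group $G$ we attach a group $\mathcal{F}(G)$ of functions on commuting pairs that behave formally like commutators in a central extension of $G$ by $\mathbb{Q}/\mathbb{Z}$. The kernel of the natural map $H^2(G,\mathbb{Q}/\mathbb{Z})\to\mathcal{F}(G)$ is $B_0(G)$. We prove that its cokernel embeds in a finite group that vanishes exactly when $e_3(G)$ does. In the example, the cokernel is detected by the Jacobi identity.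
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf{k}$ be a subfield of $\mathbb{C}$. The Grothendieck ring $K_0(\mathrm{Var}_{\mathbf{k}})$ is generated by the isomorphism classes $\{X\}$ of $\mathbf{k}$-varieties, with the relations $\{X\}=\{Y\}+\{X\setminus Y\}$ for $Y\subseteq X$ closed and the product $\{X\}\{Y\}=\{X\times Y\}$. Put $\mathbb{L}=\{\mathbb{A}^1_{\mathbf{k}}\}$, so that $\mathbb{L}^i=\{\mathbb{A}^i_{\mathbf{k}}\}$ and $1=\{\operatorname{Spec}\mathbf{k}\}$. Let $F^N$ be the subgroup of $K_0(\mathrm{Var}_{\mathbf{k}})[\mathbb{L}^{-1}]$ generated by the elements $\{X\}/\mathbb{L}^m$ with $\dim X-m\le -N$. Then $F^NF^{N'}\subseteq F^{N+N'}$, and the completion with respect to this filtration is the \emph{Kontsevich value ring} $\widehat{K_0}(\mathrm{Var}_{\mathbf{k}})$. We write $\widehat{F}^N$ for the closure of the image of $F^N$. Elements of very negative dimension are small, so $1-\mathbb{L}^{-j}$ has the inverse $\sum_{i\ge0}\mathbb{L}^{-ij}$ for $j\ge1$, and $\{\operatorname{GL}_d\}=\prod_{i=0}^{d-1}(\mathbb{L}^d-\mathbb{L}^i)$ is invertible.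

A finite group $G$ has a class $\{BG\}\in\widehat{K_0}(\mathrm{Var}_{\mathbf{k}})$, the class of its classifying stack. All we use about it is the formula
\begin{equation}\label{eq:BG}
\{BG\}=\{\operatorname{GL}(V)/G\}\big/\{\operatorname{GL}(V)\},
\end{equation}
valid for every faithful finite-dimensional representation $V$ of $G$ over $\mathbf{k}$. For the trivial group it gives $\{BG\}=1$. It gives the same for a cyclic group over $\mathbb{C}$, because $s\mapsto s^N$ identifies $\operatorname{GL}_1/\mu_N$ with $\operatorname{GL}_1$. To tell $\{BG\}$ from $1$ one needs invariants of the value ring.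

Let $L(\mathbf{Ab})$ be the group generated by the isomorphism classes $\{A\}$ of finitely generated abelian groups, with the relations $\{A\oplus B\}=\{A\}+\{B\}$ and the discrete topology. By the Krull--Schmidt theorem it is free on $\{\mathbb{Z}\}$ and the classes $\{\mathbb{Z}/q^k\}$ with $q$ prime and $k\ge1$. Ekedahl showed that for each integer $k$ there is a unique continuous homomorphism $\mathcal{H}^k:\widehat{K_0}(\mathrm{Var}_{\mathbf{k}})\to L(\mathbf{Ab})$ with
\[
\mathcal{H}^k(\{X\}/\mathbb{L}^m)=\{H^{k+2m}(X(\mathbb{C}),\mathbb{Z})\}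
\]
for every smooth proper $\mathbf{k}$-variety $X$ and every integer $m$; the cohomology is singular cohomology, taken via the given embedding $\mathbf{k}\subseteq\mathbb{C}$. Thus $\mathcal{H}^k$ extends integral cohomology, torsion included, from smooth proper varieties to all classes by additivity. On other varieties it is a signed sum and not a cohomology group: from $\{\mathbb{G}_m\}=\{\mathbb{P}^1\}-2$ one gets $\mathcal{H}^0\{\mathbb{G}_m\}=-\{\mathbb{Z}\}$, $\mathcal{H}^1\{\mathbb{G}_m\}=0$ and $\mathcal{H}^2\{\mathbb{G}_m\}=\{\mathbb{Z}\}$. The $i$-th \emph{Ekedahl invariant} of $G$ is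
\[
e_i(G)=\mathcal{H}^{-i}(\{BG\})\in L(\mathbf{Ab}).
\]
If $\{BG\}=1$, then $e_0(G)=\{\mathbb{Z}\}$ and $e_i(G)=0$ for $i\ne0$.

Throughout, $\Lambda=\mathbb{Q}/\mathbb{Z}$, with trivial action of every group. The \emph{Bogomolov multiplier} of $G$ is
\begin{equation}\label{eq:B0}
B_0(G)=\ker\Big(H^2(G,\Lambda)\to\prod_{A\subseteq G\ \text{abelian}}H^2(A,\Lambda)\Big).
\end{equation}
Ekedahl proved that for every finite group $e_i(G)=0$ for $i<0$, $e_0(G)=\{\mathbb{Z}\}$, $e_1(G)=0$ and $e_2(G)=\{B_0(G)^\vee\}$, where $B_0(G)^\vee$ is the Pontryagin dual, and that for $i>0$ the element $e_i(G)$ is an integer combination of classes of finite abelian groups. So the first invariant that can obstruct $\{BG\}=1$ is $B_0(G)$, and the next thing to ask is whether $e_3$ can see an obstruction that $B_0$ misses. The following problem is taken from Martino's paper \cite{Martino}.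

\begin{quote}
\textbf{Question.} Are there a subfield $\mathbf{k}\subseteq\mathbb{C}$ and a finite group $G$ with $B_0(G)=0$, that is $e_2(G)=0$, and $e_3(G)\neq0$?
\end{quote}

The definition does not relate the degrees $2$ and $3$ to each other, so one would guess that the answer is yes. The difficulty is to see $e_3$ at all. Both invariants are computed from a smooth compactification $X$, with boundary divisors $D_j$, of a variety that approximates $BG$ (Proposition~\ref{prop:difference}). The torsion in $e_2(G)$ is the torsion of the single group $H_2(X,\mathbb{Z})$, whereas $e_3(G)$ is the difference of $H_3(X,\mathbb{Z})$ and the groups $H_1(D_j,\mathbb{Z})$. These groups depend on a resolution of singularities that is not explicit, and their torsion can cancel. What one needs is a lower bound for the difference in terms of $G$ alone.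

We write $[g,h]=ghg^{-1}h^{-1}$, and $C_G(g)$ for the centralizer of $g$.

\begin{definition}\label{def:F}
For a group $G$, let $\mathcal{F}(G)$ be the group, under pointwise addition, of functions $f:\{(g,h)\in G^2:gh=hg\}\to\Lambda$ such that
\begin{itemize}
\item[(F1)] $f(xgx^{-1},xhx^{-1})=f(g,h)$ for all $x\in G$;
\item[(F2)] for each $g$, the map $f(g,\cdot):C_G(g)\to\Lambda$ is a homomorphism;
\item[(F3)] $f(g,h)=-f(h,g)$;
\item[(F4)] $f(g,g)=0$.
\end{itemize}
\end{definition}

The model for these axioms is the commutator in a central extension. Let $\alpha\in H^2(G,\Lambda)$ be the class of $1\to\Lambda\to\Gamma\to G\to1$. For commuting $g,h\in G$ with lifts $\hat g,\hat h\in\Gamma$ put $c_\alpha(g,h)=[\hat g,\hat h]\in\Lambda$; since $\Lambda$ is central, the lifts do not matter. Lemma~\ref{lem:c} shows that $\alpha\mapsto c_\alpha$ is a homomorphism to $\mathcal{F}(G)$. Finally, the order of the torsion subgroup is multiplicative in direct sums, so there is a homomorphism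
\[
\tau:L(\mathbf{Ab})\to\mathbb{Q}_{>0}^{\times},\qquad \tau\{A\}=|A_{\mathrm{tors}}|.
\]

\begin{theorem}\label{thm:A}
For every finite group $G$ and every subfield $\mathbf{k}\subseteq\mathbb{C}$ there is a finite abelian group $Q$ such that $\tau(e_3(G))=|Q|$, such that $e_3(G)=0$ if and only if $Q=0$, and such that there is an exact sequence
\[
0\to B_0(G)\to H^2(G,\Lambda)\xrightarrow{\ \alpha\mapsto c_\alpha\ }\mathcal{F}(G)\to Q .
\]
In particular $e_3(G)\neq0$ whenever some $f\in\mathcal{F}(G)$ is not of the form $c_\alpha$.
\end{theorem}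

So $e_2(G)$ is given by the kernel of the map $\alpha\mapsto c_\alpha$, and $e_3(G)$ is bounded below by its cokernel. It remains to find a group for which this map is injective and not surjective.

\begin{theorem}\label{thm:B}
Let $p$ be an odd prime, $r\ge3$, $E=\mathbb{F}_p^r$, and let $G_{p,r}=E\times\wedge^2E$ with the product
\[
(u,a)(v,b)=\big(u+v,\ a+b+\tfrac12\,u\wedge v\big).
\]
For every subfield $\mathbf{k}\subseteq\mathbb{C}$ we have $B_0(G_{p,r})=0$, so $e_2(G_{p,r})=0$, and $\tau(e_3(G_{p,r}))\ge p^{\binom r3}>1$, so $e_3(G_{p,r})\neq0$. For $r=3$ the group has order $p^6$.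
\end{theorem}

The answer to the question is therefore yes, for every $\mathbf{k}$, for instance with a group of order $3^6=729$. Moreover $\tau(e_3)$ is unbounded on groups with $B_0=0$. We do not determine $Q$ exactly; only the lower bound $|Q|\ge|\mathcal{F}(G)/\{c_\alpha\}|$ is used.

Sections~\ref{sec:commutators} and~\ref{sec:example} are pure group theory and deduce Theorem~\ref{thm:B} from Theorem~\ref{thm:A}. The remaining sections prove Theorem~\ref{thm:A}, along the following lines. Let $M=X\setminus D$ be the variety approximating $BG$, so that $H^2(M,\Lambda)=H^2(G,\Lambda)$. A class $\alpha$ on $M$ has a residue along each boundary divisor $D_j$, and this residue is essentially the character $c_\alpha(g_j,\cdot)$, where $g_j$ is the monodromy around $D_j$. The same formula makes sense for any $f\in\mathcal{F}(G)$, and (F1)--(F4) are what is needed for the characters $f(g_j,\cdot)$ to form a class in $H^3(X,M;\Lambda)$. The image of that class in $H^3(X,\Lambda)$, taken modulo classes that come from the compact divisors $D_j$, is the obstruction to $f$ being some $c_\alpha$.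 Of Ekedahl's results, the proof uses only the existence and uniqueness of $\mathcal{H}^k$; the formula for $e_2$ serves to translate $B_0=0$ into $e_2=0$.

\section{Commutators in central extensions}\label{sec:commutators}

For any group $G$, the group $H^2(G,\Lambda)$ classifies central extensions of $G$ by $\Lambda$: a normalized $2$-cocycle $\omega$ corresponds to $\Gamma=\Lambda\times G$ with product $(\lambda,g)(\lambda',h)=(\lambda+\lambda'+\omega(g,h),gh)$, and the zero class to the split extension. The one property of $\Lambda$ that matters in this section is that it is divisible, hence injective: a homomorphism to $\Lambda$ from a subgroup of an abelian group extends to the whole group. We also use the identity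
\begin{equation}\label{eq:comm}
[a,bc]=abca^{-1}c^{-1}b^{-1}=[a,b]\cdot b[a,c]b^{-1}.
\end{equation}

\begin{lemma}\label{lem:split}
A central extension $1\to\Lambda\to\Gamma\to G\to1$ splits if and only if $\Lambda\cap[\Gamma,\Gamma]=0$.
\end{lemma}

\begin{proof}
If $\Gamma=\Lambda\times G$, all commutators lie in $0\times G$. Conversely, if $\Lambda\cap[\Gamma,\Gamma]=0$, then $\Lambda$ embeds in $\Gamma^{\mathrm{ab}}$ and the identity of $\Lambda$ extends to a homomorphism $\Gamma^{\mathrm{ab}}\to\Lambda$. The kernel of $\Gamma\to\Gamma^{\mathrm{ab}}\to\Lambda$ maps isomorphically onto $G$.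
\end{proof}

\begin{lemma}\label{lem:c}
Let $G$ be a group.
\begin{itemize}
\item[(a)] The map $\alpha\mapsto c_\alpha$ is a homomorphism $H^2(G,\Lambda)\to\mathcal{F}(G)$, and its kernel is the group $B_0(G)$ of \eqref{eq:B0}.
\item[(b)] If $\psi:H\to G$ is a homomorphism, then $c_{\psi^*\alpha}(h,h')=c_\alpha(\psi(h),\psi(h'))$.
\item[(c)] If $\varepsilon\in\operatorname{Aut}(\Lambda)$, then $\{\varepsilon\circ c_\alpha:\alpha\in H^2(G,\Lambda)\}=\{c_\alpha:\alpha\in H^2(G,\Lambda)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Property (F1) holds because $[\hat x\hat g\hat x^{-1},\hat x\hat h\hat x^{-1}]=\hat x[\hat g,\hat h]\hat x^{-1}$ and $[\hat g,\hat h]$ is central. For $h,h'\in C_G(g)$, identity \eqref{eq:comm} gives $[\hat g,\hat h\hat h']=[\hat g,\hat h][\hat g,\hat h']$, again because $[\hat g,\hat h']$ is central; this is (F2). Properties (F3) and (F4) are $[b,a]=[a,b]^{-1}$ and $[a,a]=1$. If $\alpha$ is given by the cocycle $\omega$, then comparing $(0,g)(0,h)=(\omega(g,h),gh)$ with $(0,h)(0,g)=(\omega(h,g),hg)$ gives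
\begin{equation}\label{eq:cocycle}
c_\alpha(g,h)=\omega(g,h)-\omega(h,g)\qquad(gh=hg).
\end{equation}
This is additive in $\omega$, and it proves (b). It also gives $\varepsilon^{\pm1}\circ c_\alpha=c_{\alpha'}$ with $\alpha'$ the class of $\varepsilon^{\pm1}\circ\omega$, which is (c).

For $A\subseteq G$ abelian let $\Gamma_A$ be the preimage of $A$ in $\Gamma$. Then $[\Gamma_A,\Gamma_A]\subseteq\Lambda$, so by Lemma~\ref{lem:split} the restriction of $\alpha$ to $A$ vanishes if and only if $\Gamma_A$ is commutative, that is, if and only if $c_\alpha$ vanishes on $A\times A$. Every commuting pair generates an abelian subgroup, so $\alpha\in B_0(G)$ if and only if $c_\alpha=0$.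
\end{proof}

\begin{example}\label{ex:abelian}
Let $A$ be a finitely generated abelian group. Then $\mathcal{F}(A)$ is the group of alternating biadditive maps $A\times A\to\Lambda$, and $\alpha\mapsto c_\alpha$ is an isomorphism $H^2(A,\Lambda)\to\mathcal{F}(A)$. It is injective because $B_0(A)=0$. For surjectivity write $A$ as a direct sum of cyclic groups with generators $\sigma_1,\dots,\sigma_s$, and for $f\in\mathcal{F}(A)$ put $\omega(\sum m_i\sigma_i,\sum n_i\sigma_i)=\sum_{i<j}f(m_i\sigma_i,n_j\sigma_j)$. This is biadditive, hence a normalized cocycle, and $\omega(g,h)-\omega(h,g)=\sum_{i<j}(m_in_j-n_im_j)f(\sigma_i,\sigma_j)=f(g,h)$. In particular, for $\mathbb{Z}^2$ with basis $\sigma_1,\sigma_2$ we get an isomorphism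
\begin{equation}\label{eq:kappa}
\kappa:H^2(\mathbb{Z}^2,\Lambda)\to\Lambda,\qquad\alpha\mapsto c_\alpha(\sigma_1,\sigma_2).
\end{equation}
\end{example}

The example explains what the sequence of Theorem~\ref{thm:A} measures. By (F2)--(F4), an element $f\in\mathcal{F}(G)$ restricts to an alternating biadditive map on each abelian subgroup $A$, and so determines a class $\alpha_A\in H^2(A,\Lambda)$. The kernel $B_0(G)$ measures whether a class on $G$ is determined by its restrictions to abelian subgroups. The cokernel measures whether the classes $\alpha_A$ attached to $f$ are the restrictions of one class on $G$.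

To show that some $f$ is not a $c_\alpha$ we need a property of commutators that is not a consequence of (F1)--(F4). The axioms only involve elements of one centralizer at a time. The Jacobi identity involves three elements that need not commute with each other.

\begin{lemma}\label{lem:jacobi}
Let $x,y,z\in G$ be such that $[x,y]$, $[y,z]$ and $[z,x]$ are central in $G$. Then for every $\alpha\in H^2(G,\Lambda)$
\[
c_\alpha(x,[y,z])+c_\alpha(y,[z,x])+c_\alpha(z,[x,y])=0 .
\]
\end{lemma}

\begin{proof}
For $a,b,c$ in any group put $P(a,b,c)=aba^{-1}ca$. Then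
\begin{align*}
[[a,b],bcb^{-1}]&=(aba^{-1}b^{-1})(bcb^{-1})(bab^{-1}a^{-1})(bc^{-1}b^{-1})\\
&=(aba^{-1}ca)(b^{-1}a^{-1}bc^{-1}b^{-1})=P(a,b,c)\,P(b,c,a)^{-1},
\end{align*}
and the product over the three cyclic permutations telescopes:
\[
[[a,b],bcb^{-1}]\cdot[[b,c],cac^{-1}]\cdot[[c,a],aba^{-1}]=1 .
\]
Take for $a,b,c$ lifts of $x,y,z$ to $\Gamma$. Since $[a,b]$ lifts $[x,y]$, the first factor is $c_\alpha([x,y],yzy^{-1})$. As $[x,y]$ is central, $c_\alpha([x,y],\cdot)$ is a homomorphism from all of $G$ to the abelian group $\Lambda$, so it takes the same value on $yzy^{-1}$ and on $z$. Hence the first factor is $-c_\alpha(z,[x,y])$ by (F3). The other two factors arise from it by cyclic permutation.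
\end{proof}

\section{The groups $G_{p,r}$}\label{sec:example}

Let $G=G_{p,r}$. The product is associative because $u\wedge v$ is bilinear, and $(u,a)^k=(ku,ka)$, so $G$ has exponent $p$. The prime $p$ is odd so that $\frac12$ makes sense. For $g=(u,a)$ and $h=(v,b)$ we have $gh=(0,u\wedge v)\,hg$, and the subgroup $\wedge^2E=0\times\wedge^2E$ is central. Therefore
\begin{equation}\label{eq:G}
[g,h]=(0,u\wedge v),\qquad (w,c)(u,a)(w,c)^{-1}=(u,a+w\wedge u),\qquad[G,G]=\wedge^2E,
\end{equation}
and $g,h$ commute if and only if $u,v$ are linearly dependent. For $x\in E$ write $\bar x=(x,0)$, and let $x_1,\dots,x_r$ be the standard basis of $E$. The group $G$ is the free nilpotent group of class $2$ and exponent $p$ on $\bar x_1,\dots,\bar x_r$: the free group of this kind surjects onto $G$, and it has order at most $p^{r+\binom r2}=|G|$ because each element is a product of powers of the $r$ generators and of their $\binom r2$ central commutators.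

Freeness makes $B_0$ vanish: there is no linear relation among the commutators $x_i\wedge x_j$ that could fail to hold in an extension.

\begin{lemma}\label{lem:B0}
$B_0(G)=0$.
\end{lemma}

\begin{proof}
Let $\alpha\in B_0(G)$ with extension $\pi:\Gamma\to G$, and let $\Gamma_0=\pi^{-1}(\wedge^2E)$. For $a\in\Gamma_0$ and $b\in\Gamma$ the images in $G$ commute, so $[a,b]=c_\alpha(\pi a,\pi b)=0$ by Lemma~\ref{lem:c}(a). Thus $\Gamma_0$ is central in $\Gamma$. Since $\Gamma/\Gamma_0=E$ is abelian, all commutators lie in $\Gamma_0$. So the commutator of $\Gamma$ depends only on the images in $E$, and by \eqref{eq:comm} it is an alternating biadditive map $E\times E\to\Gamma_0$. It induces a homomorphism $\psi:\wedge^2E\to\Gamma_0$ with image $[\Gamma,\Gamma]$, and $\pi\psi(u\wedge v)=(0,u\wedge v)$ by \eqref{eq:G}. Hence $\pi\psi$ is injective, so $\pi$ is injective on $[\Gamma,\Gamma]$, which means $\Lambda\cap[\Gamma,\Gamma]=0$. By Lemma~\ref{lem:split}, $\alpha=0$.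
\end{proof}

Next we find the elements of $\mathcal{F}(G)$. Let $f\in\mathcal{F}(G)$ and put $\mu(u,b)=f(\bar u,(0,b))$. For fixed $b$ the map $f(\cdot,(0,b))$ is a homomorphism $G\to\Lambda$ by (F2) and (F3), so it factors through $G^{\mathrm{ab}}=E$; for fixed $u$ the value $\mu(u,b)$ is additive in $b$ by (F2). So $\mu$ is a homomorphism $E\otimes\wedge^2E\to\Lambda$, with values in $\frac1p\mathbb{Z}/\mathbb{Z}$. If $u\wedge v=0$, the elements $\bar u,\bar v,(0,a),(0,b)$ commute pairwise, and $f((u,a),(v,b))$ expands into four terms. The term $f(\bar u,\bar v)$ vanishes by (F2)--(F4), since one of $\bar u,\bar v$ is a power of the other, and $f((0,a),(0,b))$ vanishes since $(0,a)\in[G,G]$. What remains is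
\begin{equation}\label{eq:fmu}
f_\mu\big((u,a),(v,b)\big)=\mu(u,b)-\mu(v,a)\qquad(u\wedge v=0).
\end{equation}
The axioms put no further condition on $\mu$.

\begin{lemma}\label{lem:fmu}
For every homomorphism $\mu:E\otimes\wedge^2E\to\Lambda$, formula \eqref{eq:fmu} defines an element $f_\mu\in\mathcal{F}(G)$.
\end{lemma}

\begin{proof}
The right side of \eqref{eq:fmu} changes sign when the two arguments are exchanged and vanishes when they are equal; this is (F3) and (F4). Let $g=(u,a)$ and $h=(v,b)$. For (F2), if $u=0$ then $C_G(g)=G$ and $f_\mu(g,h)=-\mu(v,a)$, which is a homomorphism in $h$ because $h\mapsto v$ is one. If $u\neq0$ then $C_G(g)=\{(cu,b)\}$ with product $(cu,b)(c'u,b')=((c+c')u,b+b')$, and $f_\mu(g,(cu,b))=\mu(u,b)-c\,\mu(u,a)$ is additive in $(c,b)$. For (F1), by \eqref{eq:G} conjugation by an element with first coordinate $w$ changes $f_\mu(g,h)$ by $\mu(u,w\wedge v)-\mu(v,w\wedge u)$. Both terms vanish if $u=0$, and both equal $c\,\mu(u,w\wedge u)$ if $v=cu$.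
\end{proof}

\begin{example}\label{ex:r3}
Let $r=3$. Write $u=\sum u_ix_i$ and $a=\sum_{i<j}a_{ij}\,x_i\wedge x_j$, and let $\mu(u,a)=u_1a_{23}/p$. Then
\[
f_\mu\big((u,a),(v,b)\big)=\frac{u_1b_{23}-v_1a_{23}}{p}.
\]
On the generators,
\[
f_\mu(\bar x_1,[\bar x_2,\bar x_3])=\tfrac1p,\qquad f_\mu(\bar x_2,[\bar x_3,\bar x_1])=0,\qquad f_\mu(\bar x_3,[\bar x_1,\bar x_2])=0 .
\]
The sum is not zero, so $f_\mu$ is not of the form $c_\alpha$ by Lemma~\ref{lem:jacobi}. With Theorem~\ref{thm:A} and Lemma~\ref{lem:B0}, this answers the question of the introduction.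
\end{example}

For general $r$ we count how many independent violations of the Jacobi identity there are.

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Theorem~\ref{thm:A}]
The statement on $B_0$ is Lemma~\ref{lem:B0}, and $|G_{p,3}|=p^{3+3}$. For $f\in\mathcal{F}(G)$ define a function $Jf:E^3\to\Lambda$ by
\[
Jf(x,y,z)=f(\bar x,[\bar y,\bar z])+f(\bar y,[\bar z,\bar x])+f(\bar z,[\bar x,\bar y]).
\]
Then $J$ is additive in $f$, and $Jc_\alpha=0$ by Lemma~\ref{lem:jacobi}. So $|\mathcal{F}(G)/\{c_\alpha\}|$ is at least the order of the image of $J$. By \eqref{eq:G} and \eqref{eq:fmu}, $Jf_\mu(x,y,z)$ is the value of $\mu$ on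
\[
x\otimes(y\wedge z)+y\otimes(z\wedge x)+z\otimes(x\wedge y).
\]
This expression is trilinear and cyclically invariant, and for $x=y$ it is $x\otimes(x\wedge z)+x\otimes(z\wedge x)=0$. So it is alternating and defines a linear map $\iota:\wedge^3E\to E\otimes\wedge^2E$. For $i<j<k$,
\[
\iota(x_i\wedge x_j\wedge x_k)=x_i\otimes(x_j\wedge x_k)-x_j\otimes(x_i\wedge x_k)+x_k\otimes(x_i\wedge x_j),
\]
and different triples involve disjoint sets of basis vectors of $E\otimes\wedge^2E$. Hence $\iota$ is injective, and every homomorphism $\wedge^3E\to\Lambda$ has the form $\mu\circ\iota$. There are $p^{\binom r3}$ such homomorphisms, and they give distinct functions on $E^3$. By Theorem~\ref{thm:A}, $\mathcal{F}(G)/\{c_\alpha\}$ embeds in $Q$, so $\tau(e_3(G))=|Q|\ge p^{\binom r3}$.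
\end{proof}

The hypothesis $r\ge3$ enters only in the inequality $p^{\binom r3}>1$; for $r\le2$ the space $\wedge^3E$ is zero and the bound is empty.

\section{The invariant $e_3$ on a compactification}\label{sec:model}

From now on $G$ is an arbitrary finite group, and we prove Theorem~\ref{thm:A}. The first step is to replace the infinite object $\{BG\}$ by finitely many smooth projective varieties over $\mathbb{C}$.

\begin{lemma}\label{lem:reduce}
\begin{itemize}
\item[(a)] The invariants $e_i(G)$ do not depend on $\mathbf{k}$.
\item[(b)] $\mathcal{H}^k$ vanishes on $\widehat{F}^N$ if $2N>-k$.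
\end{itemize}
\end{lemma}

\begin{proof}
(a) Base change $X\mapsto X_{\mathbb{C}}$ respects the relations, the class $\mathbb{L}$ and dimensions, so it gives a continuous ring homomorphism $\widehat{K_0}(\mathrm{Var}_{\mathbf{k}})\to\widehat{K_0}(\mathrm{Var}_{\mathbb{C}})$. It sends $\{BG\}$ to $\{BG\}$, by \eqref{eq:BG} for the regular representation. Its composite with $\mathcal{H}^k$ over $\mathbb{C}$ is continuous and has the prescribed values on smooth proper $\mathbf{k}$-varieties, so it is $\mathcal{H}^k$ over $\mathbf{k}$ by uniqueness.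

(b) By Hironaka's resolution of singularities, an irreducible variety $Y$ is birational to a smooth projective variety $Y'$, and $\{Y\}-\{Y'\}$ is a combination of classes of smaller dimension. By induction on the dimension, $F^N$ is generated by the elements $\{X\}/\mathbb{L}^m$ with $X$ smooth projective and $\dim X-m\le-N$. For these $k+2m\ge k+2N+2\dim X>2\dim X$, so $H^{k+2m}(X(\mathbb{C}),\mathbb{Z})=0$. The kernel of $\mathcal{H}^k$ is closed, so it contains $\widehat{F}^N$.
\end{proof}

So let $\mathbf{k}=\mathbb{C}$. By (b), $e_2(G)$ and $e_3(G)$ depend only on $\{BG\}$ modulo $\widehat{F}^2$. We look for a smooth variety $M$ of dimension $n$ that approximates $BG$ in two senses at once: $\{M\}\mathbb{L}^{-n}$ is close to $\{BG\}$, and $M$ has the cohomology of $G$ in low degrees.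

Let $V=\mathbb{C}^d$, $d\ge1$, be a faithful representation of $G$, and put $m=d+2$ and $n=md$. Let $U\subset\mathbb{A}^n$ be the open set of $d\times m$ matrices of rank $d$, with $G\subset\operatorname{GL}_d$ acting by left multiplication. The action is free, since $gu=u$ with $u$ of rank $d$ forces $g=1$. So $M=U/G$ is smooth, connected, of dimension $n$, and it is quasi-projective as an open subset of the affine variety $\mathbb{A}^n/G$.

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(a)] $U$ is $4$-connected. Hence $\pi_1(M)\cong G$, and the classifying map $M\to K(G,1)$ induces isomorphisms $H^q(G,A)\cong H^q(M,A)$ for $q\le4$ and every abelian group $A$. In particular $H^2(M,\Lambda)=H^2(G,\Lambda)$ and $H^3(M,\mathbb{Q})=0$.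
\item[(b)] $\{BG\}\equiv\{M\}\mathbb{L}^{-n}$ modulo $\widehat{F}^3$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U_i$ be the variety of $i\times m$ matrices of rank $i$, so $U_0$ is a point and $U_d=U$. Forgetting the last row gives a map $U_i\to U_{i-1}$. Over the open set where a fixed $(i-1)\times(i-1)$ minor is invertible, the rows together with suitable standard vectors form a basis of $\mathbb{C}^m$, so the map is a Zariski-locally trivial fibration with fiber $\mathbb{C}^m\setminus\mathbb{C}^{i-1}$.

(a) The fiber is homotopy equivalent to a sphere of dimension $2(m-i+1)-1\ge5$. By induction on $i$, the homotopy sequences show $\pi_q(U)=0$ for $q\le4$. So $U\to M$ is the universal cover. In the spectral sequence $H^s(G,H^t(U,A))\Rightarrow H^{s+t}(M,A)$ the rows $0<t\le4$ vanish, which gives the isomorphisms. Finally $H^3(G,\mathbb{Q})=0$ as $G$ is finite.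

(b) A Zariski-locally trivial fibration is multiplicative on classes. So
\[
\{U\}=\prod_{i=0}^{d-1}(\mathbb{L}^m-\mathbb{L}^i)=\mathbb{L}^n\prod_{i=0}^{d-1}(1-\mathbb{L}^{i-m}),\qquad i-m\le-3,
\]
and $\{U\}^{-1}=\mathbb{L}^{-n}(1+\xi)$ with $\xi\in\widehat{F}^3$. Send a matrix to its row space in the Grassmannian $\mathrm{Gr}$ of $d$-dimensional subspaces of $\mathbb{C}^m$. Over the open set where a fixed $d\times d$ minor is invertible, $U$ is the product of $\operatorname{GL}_d$ with that open set, compatibly with left multiplication. Hence $\{U\}=\{\mathrm{Gr}\}\{\operatorname{GL}_d\}$, and $M\to\mathrm{Gr}$ is Zariski-locally trivial with fiber $G\backslash\operatorname{GL}_d$, which is isomorphic to $\operatorname{GL}_d/G$ by inversion. With \eqref{eq:BG} this gives $\{M\}=\{\mathrm{Gr}\}\{\operatorname{GL}_d\}\{BG\}=\{U\}\{BG\}$. Therefore $\{BG\}-\{M\}\mathbb{L}^{-n}=\{M\}\mathbb{L}^{-n}\xi\in\widehat{F}^3$.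
\end{proof}

With $m=d+1$ the congruence would still hold modulo $\widehat{F}^2$, but a fiber $S^3$ would appear in the tower; for $d=1$, $m=2$ the space $M$ is homotopy equivalent to $S^3/G$ and $H^3(M,\mathbb{Q})\neq0$. The choice $m=d+2$ is made to have $H^3(M,\mathbb{Q})=0$, which is used in Lemma~\ref{lem:deligne}.

By Hironaka's theorem choose a smooth projective variety $X\supset M$ such that $D=X\setminus M=\bigcup_jD_j$ is a simple normal crossings divisor with smooth irreducible components $D_j$: every point $y\in X$ has local holomorphic coordinates in which the components through $y$ are coordinate hyperplanes. Let $D^{(q)}$ be the closed set of points lying on at least $q$ components; it has codimension at least $q$. Put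
\[
X^\circ=X\setminus D^{(2)},\qquad D_j^\circ=D_j\setminus D^{(2)} .
\]
The $D_j^\circ$ are disjoint connected closed submanifolds of $X^\circ$. A point of $D^{(2)}\setminus D^{(3)}$ is called a \emph{double point}.

\begin{proposition}\label{prop:difference}
We have
\[
e_2(G)=\{H_2(X,\mathbb{Z})\}-\sum_j\{\mathbb{Z}\},\qquad e_3(G)=\{H_3(X,\mathbb{Z})\}-\sum_j\{H_1(D_j,\mathbb{Z})\}.
\]
\end{proposition}

\begin{proof}
We have $\{M\}=\{X\}-\sum_j\{D_j\}+\sum_j\{D_j\cap D^{(2)}\}-\{D^{(2)}\}$, and the last two terms have dimension at most $n-2$. By Lemma~\ref{lem:M}(b), $\{BG\}\equiv(\{X\}-\sum_j\{D_j\})\mathbb{L}^{-n}$ modulo $\widehat{F}^2$. By Lemma~\ref{lem:reduce}(b), for $i=2,3$,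
\[
e_i(G)=\{H^{2n-i}(X,\mathbb{Z})\}-\sum_j\{H^{2n-i}(D_j,\mathbb{Z})\}.
\]
Poincar\'e duality on $X$ and $D_j$, of real dimensions $2n$ and $2n-2$, turns these groups into $H_i(X,\mathbb{Z})$ and $H_{i-2}(D_j,\mathbb{Z})$.
\end{proof}

\section{The Gysin map and the group $Q$}\label{sec:Q}

To control a difference of classes in $L(\mathbf{Ab})$ we need a map between the groups. With coefficients in $\Lambda$, cohomology is dual to integral homology, and the natural map $\bigoplus_jH^1(D_j,\Lambda)\to H^3(X,\Lambda)$ is the Gysin map. We recall the tools.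

For a closed subset $Y$ of a space $W$ and an abelian group $A$ put $H^q_Y(W,A)=H^q(W,W\setminus Y;A)$. By excision it does not change if $W$ is replaced by an open neighborhood of $Y$. For closed subsets $Y'\subseteq Y$ the sequence of the triple $(W,W\setminus Y',W\setminus Y)$ reads
\begin{equation}\label{eq:triple}
\cdots\to H^q_{Y'}(W)\to H^q_Y(W)\to H^q_{Y\setminus Y'}(W\setminus Y')\xrightarrow{\ \partial\ }H^{q+1}_{Y'}(W)\to\cdots,
\end{equation}
where $\partial$ is the composite $H^q_{Y\setminus Y'}(W\setminus Y')\to H^q(W\setminus Y')\to H^{q+1}_{Y'}(W)$.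

\emph{Thom isomorphism.} Let $Y$ be a closed submanifold of a manifold $W$ whose normal bundle is oriented of real rank $2c$; for a complex submanifold of codimension $c$ we take the complex orientation. The Thom class $\eta_Y\in H^{2c}_Y(W,\mathbb{Z})$ is the unique class that restricts to the positive generator on every small positively oriented $2c$-disc transverse to $Y$. The map $a\mapsto\eta_Y\cup\tilde a$, where $\tilde a$ extends $a$ to a tubular neighborhood, is an isomorphism $H^q(Y,A)\cong H^{q+2c}_Y(W,A)$ for all $q\in\mathbb{Z}$. It is compatible with restriction to open subsets of $W$ and with homomorphisms of coefficient groups.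

\begin{lemma}[Purity]\label{lem:purity}
Let $W$ be a smooth irreducible complex variety and $Y\subset W$ a closed algebraic subset of codimension at least $c$. Then $H^q_Y(W,\Lambda)=0$ for $q<2c$.
\end{lemma}

\begin{proof}
We use induction on $\dim Y$. Let $Y'$ be the union of the singular locus of $Y$ and the components of non-maximal dimension. In \eqref{eq:triple}, $H^q_{Y'}(W)=0$ by induction. The set $Y\setminus Y'$ is a closed submanifold of $W\setminus Y'$ of pure codimension $c'\ge c$, so $H^q_{Y\setminus Y'}(W\setminus Y')\cong H^{q-2c'}(Y\setminus Y')=0$.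
\end{proof}

For $A=\mathbb{Q}$ or $\Lambda$ let $\gamma_A$ be the Gysin map
\[
\gamma_A:\bigoplus_jH^1(D_j,A)\cong\bigoplus_jH^3_{D_j}(X,A)\to H^3(X,A),
\]
and define
\[
Q=\operatorname{coker}(\gamma_\Lambda).
\]
The vanishing of $H^3(M,\mathbb{Q})$ says that every rational class of degree $3$ on $X$ comes from $H^3_D(X,\mathbb{Q})$. We need more, namely that it comes from the components $D_j$ separately, and this is where Hodge theory enters.

\begin{lemma}\label{lem:deligne}
$\gamma_{\mathbb{Q}}$ is surjective.
\end{lemma}

\begin{proof}
Let $D^{[q]}$ be the disjoint union of the $q$-fold intersections of the components of $D$, with $D^{[0]}=X$. The weight spectral sequence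
\[
E_1^{-q,s}=H^{s-2q}(D^{[q]},\mathbb{Q})(-q)\Rightarrow H^{s-q}(M,\mathbb{Q})
\]
degenerates at $E_2$ \cite[3.2.13]{Deligne}, and $d_1:E_1^{-1,3}\to E_1^{0,3}$ is $\gamma_{\mathbb{Q}}$ up to sign. Since $E_1^{1,3}=0$, the term $E_2^{0,3}$ is the cokernel of $\gamma_{\mathbb{Q}}$. By degeneration it is a graded piece of $H^3(M,\mathbb{Q})$, which is zero by Lemma~\ref{lem:M}(a).
\end{proof}

\begin{proposition}\label{prop:Q}
Suppose that $\gamma_\Lambda$ is injective. Then $Q$ is finite, $\tau(e_3(G))=|Q|$, and $e_3(G)=0$ if and only if $Q=0$.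
\end{proposition}

\begin{proof}
Put $H=\bigoplus_jH_1(D_j,\mathbb{Z})$ and $H'=H_3(X,\mathbb{Z})$. These are finitely generated, and $e_3(G)=\{H'\}-\{H\}$ by Proposition~\ref{prop:difference}. Since $\mathbb{Q}$ and $\Lambda$ are divisible, the universal coefficient theorem identifies $\gamma_A$ with a map $\operatorname{Hom}(H,A)\to\operatorname{Hom}(H',A)$. The image of $\operatorname{Hom}(H,\mathbb{Q})$ in $\operatorname{Hom}(H,\Lambda)$ is $\operatorname{Hom}(H/H_{\mathrm{tors}},\Lambda)$, because $H/H_{\mathrm{tors}}$ is free; the same holds for $H'$. As $\gamma$ commutes with the change of coefficients $\mathbb{Q}\to\Lambda$, we obtain a commutative diagram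
\[
\begin{array}{ccccccccc}
0&\to&\operatorname{Hom}(H/H_{\mathrm{tors}},\Lambda)&\to&\operatorname{Hom}(H,\Lambda)&\to&\operatorname{Hom}(H_{\mathrm{tors}},\Lambda)&\to&0\\[2pt]
&&\downarrow\gamma'&&\downarrow\gamma_\Lambda&&\downarrow\gamma''&&\\[2pt]
0&\to&\operatorname{Hom}(H'/H'_{\mathrm{tors}},\Lambda)&\to&\operatorname{Hom}(H',\Lambda)&\to&\operatorname{Hom}(H'_{\mathrm{tors}},\Lambda)&\to&0
\end{array}
\]
whose rows are exact by injectivity of $\Lambda$, and in which $\gamma'$ is surjective by Lemma~\ref{lem:deligne}. Since $\gamma_\Lambda$ is injective, so is $\gamma'$, and the snake lemma gives $\ker\gamma''=0$ and $\operatorname{coker}\gamma''\cong Q$. A finite abelian group is isomorphic to its dual, so $|Q|=|H'_{\mathrm{tors}}|/|H_{\mathrm{tors}}|=\tau(e_3(G))$. In particular $e_3(G)=0$ implies $Q=0$. Conversely let $Q=0$. Then $\gamma''$ is an isomorphism, so $H_{\mathrm{tors}}\cong H'_{\mathrm{tors}}$. The isomorphism $\gamma':\Lambda^{\operatorname{rk}H}\cong\Lambda^{\operatorname{rk}H'}$ shows, by counting elements killed by $2$, that the ranks agree. Hence $H\cong H'$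 and $e_3(G)=0$.
\end{proof}

\begin{remark}
The proof presents $Q$ as a quotient of two finite groups by an exact sequence that is not shown to split, and $L(\mathbf{Ab})$ has relations only for split sequences: $\{\mathbb{Z}/4\}-\{\mathbb{Z}/2\}\ne\{\mathbb{Z}/2\}$. This is why Theorem~\ref{thm:A} compares $e_3(G)$ with $Q$ through $\tau$.
\end{remark}

Two things remain: the injectivity of $\gamma_\Lambda$, and the map $\mathcal{F}(G)\to Q$. Both come from the exact sequence $H^2(M,\Lambda)\to H^3_D(X,\Lambda)\to H^3(X,\Lambda)$, once the middle group and the first map are described in terms of $G$.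

\section{Monodromy and residues}\label{sec:residues}

From here on all cohomology has coefficients in $\Lambda$ unless stated otherwise. For a path-connected space $Y$ we have $H^1(Y)=\operatorname{Hom}(\pi_1(Y),\Lambda)$, and we write $\theta(\ell)$ for the value of $\theta\in H^1(Y)$ on a loop $\ell$; it depends only on the free homotopy class of $\ell$.

\subsection*{Monodromy}
Fix $\tilde y\in U$ over $y\in M$. A loop at $y$ lifts to a path from $\tilde y$ to $g\tilde y$, and we call $g$ its class. If two loops have classes $g$ and $h$, then the first followed by the second lifts to a path from $\tilde y$ through $g\tilde y$ to $gh\tilde y$, so this is an isomorphism $\pi_1(M,y)\cong G$. Replacing $\tilde y$ by $x\tilde y$ replaces $g$ by $xgx^{-1}$. Thus a map $\varphi:Y\to M$ from a path-connected space gives a homomorphism $\varphi_*:\pi_1(Y)\to G$, well defined up to conjugation in $G$ and unchanged, up to conjugation, by a homotopy of $\varphi$.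

Let $T=S^1\times S^1$, and let $\sigma_1,\sigma_2$ be the positive loops in the two factors. For a map $\varphi:T\to M$ and $f\in\mathcal{F}(G)$ put
\[
\langle f,\varphi\rangle=f(\varphi_*\sigma_1,\varphi_*\sigma_2)\in\Lambda .
\]
By (F1) this is well defined and depends only on the homotopy class of $\varphi$. The torus $T$ is a $K(\mathbb{Z}^2,1)$, and maps from $T$ to $K(G,1)$ are determined up to homotopy by their effect on $\pi_1$ up to conjugation. So for $\alpha\in H^2(M)=H^2(G,\Lambda)$ the class $\varphi^*\alpha\in H^2(T)=H^2(\mathbb{Z}^2,\Lambda)$ is the pullback of $\alpha$ along $\varphi_*$, and Lemma~\ref{lem:c}(b) gives, with $\kappa$ as in \eqref{eq:kappa},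
\begin{equation}\label{eq:torus}
\kappa(\varphi^*\alpha)=\langle c_\alpha,\varphi\rangle .
\end{equation}

For $y\in X$ let $J(y)=\{j:y\in D_j\}$. An \emph{adapted polydisc} at $y$ is a coordinate polydisc $B$ centered at $y$ that meets only the $D_j$ with $j\in J(y)$, and in which $D_j\cap B=\{z_j=0\}$ for coordinates $z_j$. Then $M\cap B$ is homotopy equivalent to $(S^1)^{J(y)}$, and the winding numbers of the $z_j$ identify $\pi_1(M\cap B)$ with $\mathbb{Z}^{J(y)}$. Let $(\sigma_j)_{j\in J(y)}$ be the standard basis, and let $\rho_y:\mathbb{Z}^{J(y)}\to G$ be the homomorphism induced by $M\cap B\subset M$. We claim: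
\begin{equation}\label{eq:nearby}
\text{if }y'\in B\text{, then }J(y')\subseteq J(y)\text{ and }\rho_{y'}\text{ is conjugate to }\rho_y|_{\mathbb{Z}^{J(y')}} .
\end{equation}
Indeed, on an adapted polydisc $B'\subseteq B$ at $y'$ with coordinates $z'_j$, the function $z_j$ is a unit times $z'_j$ for $j\in J(y')$ and a unit for $j\notin J(y')$, and units on the simply connected set $B'$ have winding number zero. The case $y'=y$ shows that $\rho_y$ does not depend on $B$ up to conjugation.

If $x\in D_j\cap D_k$ is a double point, let $\ell^x_{jk}$ be the loop $z_k=rw$, $w\in S^1$, in $D_j^\circ\cap B$, with all other coordinates zero and $r>0$ small. It lies in $D_j$ and turns around $D_k$.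

\subsection*{The characters attached to $f$}
Choose disjoint tubular neighborhoods $W_j$ of the $D_j^\circ$ in $X^\circ$. Each $W_j$ is the closed unit disc bundle of the normal line bundle of $D_j^\circ$ for a suitable hermitian metric, embedded so that the derivative along the zero section induces the identity on the normal bundle. Let $P_j\subset M$ be the unit circle bundle in $W_j$, and let $\Delta\subset\mathbb{C}$ be the closed unit disc. Every loop $\ell:S^1\to D_j^\circ$ lifts to a loop $\tilde\ell:S^1\to P_j$, since a principal circle bundle on $S^1$ is trivial. The lift defines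
\[
\Phi_{\tilde\ell}:\Delta\times S^1\to W_j,\qquad\Phi_{\tilde\ell}(z,w)=z\cdot\tilde\ell(w),
\]
and we let $\varphi_{\tilde\ell}:T\to P_j\subset M$ be its restriction to $|z|=1$.

\begin{lemma}\label{lem:theta}
For $f\in\mathcal{F}(G)$ and each $j$ there is a unique $\theta^f_j\in H^1(D_j^\circ)$ with $\theta^f_j(\ell)=\langle f,\varphi_{\tilde\ell}\rangle$ for all loops $\ell$ in $D_j^\circ$ and all lifts $\tilde\ell$. It is additive in $f$. At a double point $x\in D_j\cap D_k$,
\begin{equation}\label{eq:double}
\theta^f_j(\ell^x_{jk})=f(\rho_x\sigma_j,\rho_x\sigma_k).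
\end{equation}
\end{lemma}

\begin{proof}
Fix a base point in the connected space $P_j$ and a lift of it to $U$, so that we have a homomorphism $\nu:\pi_1(P_j)\to G$. Let $\phi\in\pi_1(P_j)$ be the class of the positively oriented fiber and $g_j=\nu(\phi)$. For a based loop $\tilde\ell$ the map $\varphi_{\tilde\ell}$ sends $\sigma_1$ to $\phi$ and $\sigma_2$ to $[\tilde\ell]$. So $\phi$ is central, $\nu$ has image in $C_G(g_j)$, and $\langle f,\varphi_{\tilde\ell}\rangle=f(g_j,\nu[\tilde\ell])$. By (F2) this is a homomorphism $\pi_1(P_j)\to\Lambda$. By (F4) it kills $\phi$, so it factors through $\pi_1(P_j)/\langle\phi\rangle=\pi_1(D_j^\circ)$. This defines $\theta^f_j$. Any loop in $P_j$ is freely homotopic to a based one, and the homotopy induces a homotopy of tori, so the formula holds for all lifts. Uniqueness and additivity follow from the formula.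

Let $\tilde\ell$ lift $\ell=\ell^x_{jk}$. For small $t>0$ the map $(z,w)\mapsto\Phi_{\tilde\ell}(tz,w)$ takes $\Delta\times S^1$ into $B\setminus D_k$, by compactness of $\ell$, and its restriction $\varphi'$ to $T$ is homotopic to $\varphi_{\tilde\ell}$ in $M$. We compute $\varphi'_*$ in $\mathbb{Z}^{\{j,k\}}$. The loop $\varphi'(\sigma_1)$ bounds a fiber disc that misses $D_k$, so $z_k$ has winding number $0$. On that disc $z_j$ vanishes only at the center, where its derivative is a complex linear isomorphism, so $z_j$ has winding number $1$. The loop $\varphi'(\sigma_2)$ is homotopic to $\ell$ in $B\setminus D_k$, so $z_k$ has winding number $1$ and $z_j$ has some winding number $a$. By (F2) and (F4), with $g=\rho_x\sigma_j$ and $h=\rho_x\sigma_k$, we get $\langle f,\varphi'\rangle=f(g,g^ah)=f(g,h)$.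
\end{proof}

\subsection*{Residues}
Let $Y$ be a closed submanifold of $W$ with oriented normal bundle of real rank $2$. The \emph{residue} is the connecting map followed by the inverse Thom isomorphism,
\[
\operatorname{res}:H^2(W\setminus Y)\to H^3_Y(W)\cong H^1(Y).
\]
The smallest case is $W=\Delta\times S^1$, $Y=\{0\}\times S^1$, where $W\setminus Y$ retracts onto $T$. Here the connecting map is bijective, because $H^2(W)=H^3(W)=0$. Evaluating on the positive loop of $Y$, we get an isomorphism $\operatorname{res}_0:H^2(T)\to\Lambda$. We have a second isomorphism $\kappa:H^2(T)\to\Lambda$, so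
\[
\varepsilon=\operatorname{res}_0\circ\kappa^{-1}\in\operatorname{Aut}(\Lambda)
\]
is an automorphism fixed once and for all. Its value depends on conventions in the identification of extensions with cohomology classes, and by Lemma~\ref{lem:c}(c) we never need to know it. Every residue that we need reduces to this model.

\begin{lemma}\label{lem:model}
Let $Y$ be a closed complex submanifold of codimension $1$ in a complex manifold $W$. Let $\Phi:\Delta\times S^1\to W$ be continuous with $\Phi^{-1}(Y)=\{0\}\times S^1$, such that each $\Phi(\cdot,w)$ is a smooth disc meeting $Y$ transversally and positively at $0$. Put $\ell=\Phi(0,\cdot)$ and $\varphi=\Phi|_T$. Then $(\operatorname{res}a)(\ell)=\varepsilon\big(\kappa(\varphi^*a)\big)$ for all $a\in H^2(W\setminus Y)$.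
\end{lemma}

\begin{proof}
The class $\Phi^*\eta_Y$ restricts to the positive generator on each disc $\Delta\times\{w\}$, so it is the Thom class of $\{0\}\times S^1$. Let $b=\operatorname{res}a$, so that the connecting map sends $a$ to $\eta_Y\cup\tilde b$. By naturality it sends $\Phi^*a$ to $\Phi^*\eta_Y\cup\Phi^*\tilde b$, computed near $\{0\}\times S^1$, and $\Phi^*\tilde b$ extends $\ell^*b$. Hence $b(\ell)=\operatorname{res}_0(\varphi^*a)$.
\end{proof}

Take $W=X^\circ$ and $Y=\bigsqcup_jD_j^\circ$, so that $W\setminus Y=M$, and let $\operatorname{res}_j:H^2(M)\to H^1(D_j^\circ)$ be the components of the residue. Lemma~\ref{lem:model} applied to $\Phi_{\tilde\ell}$, together with \eqref{eq:torus}, gives $(\operatorname{res}_j\alpha)(\ell)=\varepsilon\langle c_\alpha,\varphi_{\tilde\ell}\rangle$. The function $\varepsilon\circ c_\alpha$ lies in $\mathcal{F}(G)$, so by Lemma~\ref{lem:theta}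
\begin{equation}\label{eq:res}
\operatorname{res}_j\alpha=\theta_j^{\,\varepsilon\circ c_\alpha}\qquad\text{for all }\alpha\in H^2(M)=H^2(G,\Lambda).
\end{equation}

\section{Classes supported on the boundary}\label{sec:supports}

A tuple $(\theta_j)\in\bigoplus_jH^1(D_j^\circ)$ is a class in $H^3_{D\setminus D^{(2)}}(X^\circ)$. To map it to $H^3(X)$ we must extend it across $D^{(2)}$. By purity only the double points can obstruct this, and at a double point the geometry is that of a torus. The resulting condition has the shape of (F3).

\begin{proposition}\label{prop:R}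
Restriction to $X^\circ$ identifies $H^3_D(X)$ with
\[
\mathcal{R}=\Big\{(\theta_j)\in\bigoplus_jH^1(D_j^\circ):\ \theta_j(\ell^x_{jk})=-\theta_k(\ell^x_{kj})\text{ for every double point }x\in D_j\cap D_k\Big\}.
\]
\end{proposition}

\begin{proof}
By purity $H^3_{D^{(2)}}(X)=0$, so \eqref{eq:triple} gives an exact sequence
\[
0\to H^3_D(X)\to\bigoplus_jH^1(D_j^\circ)\xrightarrow{\ \partial\ }H^4_{D^{(2)}}(X),
\]
and we have to show $\ker\partial=\mathcal{R}$.

\emph{Localization.} By purity $H^4_{D^{(3)}}(X)=0$, so $H^4_{D^{(2)}}(X)$ injects into $H^4_{C}(X\setminus D^{(3)})$, where $C=D^{(2)}\setminus D^{(3)}$ is the set of double points. This is a closed submanifold of codimension $2$, so the latter group is $H^0(C)$, the group of locally constant functions on $C$. Restriction to an adapted polydisc $B$ at $x\in C$ corresponds to $H^0(C)\to H^0(C\cap B)\cong H^4_{C\cap B}(B)$, which records the value at $x$. By naturality of \eqref{eq:triple}, $\partial\theta=0$ if and only if $\partial_B(\theta|_B)=0$ for every double point $x$, where $\partial_B$ is the map $\partial$ for $B$.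

\emph{The local kernel.} Let $x\in D_j\cap D_k$ and $B^\circ=B\setminus C$. The source of $\partial_B$ is $H^1(D_j^\circ\cap B)\oplus H^1(D_k^\circ\cap B)$. Both spaces are a punctured disc times a polydisc, so this group is $\Lambda\oplus\Lambda$ by evaluation on $\ell^x_{jk}$ and $\ell^x_{kj}$. The map $\partial_B$ is the composite $H^3(B^\circ,M\cap B)\to H^3(B^\circ)\to H^4(B,B^\circ)$, and the second arrow is bijective since $B$ is contractible. So $\ker\partial_B$ is the image of the residue map on $H^2(M\cap B)=H^2(\mathbb{Z}^{\{j,k\}},\Lambda)$. Let $a$ be a class in this group and $\lambda=c_a(\sigma_j,\sigma_k)$. Apply Lemma~\ref{lem:model} in $B^\circ$ to the map $\Phi$ with $z_j=rz$, $z_k=rw$ and the other coordinates zero. It sends $(\sigma_1,\sigma_2)$ to $(\sigma_j,\sigma_k)$, so the residue of $a$ on $\ell^x_{jk}$ is $\varepsilon(\lambda)$. The map with $z_k=rz$, $z_j=rw$ sends $(\sigma_1,\sigma_2)$ to $(\sigma_k,\sigma_j)$, so the residue on $\ell^x_{kj}$ is $\varepsilon(c_a(\sigma_k,\sigma_j))=-\varepsilon(\lambda)$. By \eqref{eq:kappa}, $\lambda$ takes every value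 in $\Lambda$. Hence $\ker\partial_B=\{(\lambda',-\lambda'):\lambda'\in\Lambda\}$.
\end{proof}

We collect the consequences. The sequence of the pair $(X,M)$ becomes an exact sequence
\begin{equation}\label{eq:pair}
H^2(G,\Lambda)\xrightarrow{\ \delta\ }\mathcal{R}\xrightarrow{\ \beta\ }H^3(X),
\end{equation}
and $\delta\alpha=(\operatorname{res}_j\alpha)_j$ by naturality for $(X^\circ,M)\subset(X,M)$. For $f\in\mathcal{F}(G)$, formula \eqref{eq:double} and (F3) show that $\theta^f=(\theta^f_j)_j$ lies in $\mathcal{R}$. So we have a homomorphism $\theta:\mathcal{F}(G)\to\mathcal{R}$, and \eqref{eq:res} says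
\begin{equation}\label{eq:delta}
\delta\alpha=\theta^{\,\varepsilon\circ c_\alpha}.
\end{equation}
Each axiom has now played its part: (F1) removes the base points, (F2) makes $\theta^f_j$ a character of $\pi_1(P_j)$, (F4) makes it descend to $D_j^\circ$, and (F3) lets the tuple extend across the double points.

Next consider the composite $H^1(D_j)\cong H^3_{D_j}(X)\to H^3_D(X)=\mathcal{R}$. A class supported on $D_j$ restricts on $X^\circ$ to a class supported on $D_j^\circ$, so the composite is restriction $H^1(D_j)\to H^1(D_j^\circ)$ in the $j$-th component and zero in the others. This restriction is injective, because $H^1_{D_j\cap D^{(2)}}(D_j)=0$ by purity. So $\mathcal{R}_0=\bigoplus_jH^1(D_j)$ is a subgroup of $\mathcal{R}$, and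
\begin{equation}\label{eq:R0}
\beta|_{\mathcal{R}_0}=\gamma_\Lambda,\qquad s_j(\ell^x_{jk})=0\quad\text{for all }s\in\mathcal{R}_0\text{ and all double points }x.
\end{equation}
The first statement is the definition of $\gamma_\Lambda$, and the second holds because $\ell^x_{jk}$ bounds a disc in $D_j$.

\section{Commuting pairs come from the boundary}\label{sec:pairs}

If $\theta^f\in\mathcal{R}_0$, then by \eqref{eq:double} and \eqref{eq:R0} the function $f$ vanishes on the pairs of local monodromies at double points. We want to conclude that $f=0$. The difficulty is that $X$ is an arbitrary compactification, so we have no list of these pairs. What forces there to be enough of them is the properness of $X$.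

The mechanism is visible for a single element $g\in G$. Let $N=|G|$ and $\zeta=e^{2\pi i/N}$, choose a basis of $V$ with $g=\operatorname{diag}(\zeta^{a_l})$, and fix $u_0\in U$. The map $s\mapsto\operatorname{diag}(s^{a_l})u_0$ turns multiplication by $\zeta$ into multiplication by $g$, so it descends to a morphism $\mathbb{G}_m\to M$ in the coordinate $t=s^N$, and the loop around $t=0$ has class $g$. Since $X$ is projective, the morphism extends over $t=0$, with some value $y\in X$. A small loop around $0$ maps into $M\cap B$ for an adapted polydisc $B$ at $y$, so $g$ is conjugate to an element of the image of $\rho_y$. For two elements we use a surface in place of a curve, and the extension exists only after blowing up.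

\begin{proposition}\label{prop:pairs}
Let $g,h\in G$ commute. Then there are $y\in X$ and $x\in G$ such that $xgx^{-1}$ and $xhx^{-1}$ both lie in the image of $\rho_y$.
\end{proposition}

\begin{proof}
Commuting elements of finite order are simultaneously diagonalizable, so we may take $g=\operatorname{diag}(\zeta^{a_l})$ and $h=\operatorname{diag}(\zeta^{b_l})$ with integers $a_l,b_l$. Define $\tilde\psi:\mathbb{G}_m^2\to U$ by $\tilde\psi(s_1,s_2)=\operatorname{diag}(s_1^{a_l}s_2^{b_l})\,u_0$. Then $\tilde\psi(\zeta s_1,s_2)=g\tilde\psi(s_1,s_2)$ and $\tilde\psi(s_1,\zeta s_2)=h\tilde\psi(s_1,s_2)$. So $\tilde\psi$ descends to a morphism $\psi:\mathbb{G}_m^2\to M$ in the coordinates $(t_1,t_2)=(s_1^N,s_2^N)$. The positive loop in $t_1$ through $(1,1)$ lifts to the path in $s_1$ from $1$ to $\zeta$, whose image runs from $u_0$ to $gu_0$; the loop in $t_2$ gives a path from $u_0$ to $hu_0$. Thus $\psi_*:\mathbb{Z}^2\to G$ sends the standard basis to $g,h$.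

View $\psi$ as a rational map $\mathbb{P}^2\dashrightarrow X$. A rational map from a smooth projective surface to a projective variety becomes a morphism after finitely many blow-ups at points lying over its points of indeterminacy. So there is such a sequence of blow-ups $S\to\mathbb{P}^2$, an isomorphism over $\mathbb{G}_m^2$, and a morphism $\psi:S\to X$. We need a point of $S$ near which both $g$ and $h$ are still visible, and we find it by following the line $\{t_1=0\}$. We claim that after each blow-up there is a point $b$ over the origin $t_1=t_2=0$, with local coordinates $(u,v)$ centered at $b$, such that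
\[
t_1=uv^k,\qquad t_2=v\qquad\text{for some }k\ge0 .
\]
At the start take $(u,v)=(t_1,t_2)$ and $k=0$. A blow-up at a point other than $b$ changes nothing near $b$. A blow-up at $b$ has the chart $(u',v)$ with $u=u'v$; we take its origin as the new point, which lies on the strict transform $\{u'=0\}$ of the line, and $t_1=u'v^{k+1}$.

Let $b\in S$ be the final point, $y=\psi(b)$, and $B$ an adapted polydisc at $y$. Choose a bidisc $B'$ around $b$ in the coordinates $(u,v)$ with $\psi(B')\subseteq B$. The part of $B'$ over $\mathbb{G}_m^2$ is $B''=\{uv\ne0\}$, since $t_1t_2=uv^{k+1}$. The positive loop in $u$ has winding numbers $(1,0)$ with respect to $(t_1,t_2)$, and the positive loop in $v$ has winding numbers $(k,1)$. These two vectors form a basis of $\mathbb{Z}^2$, so $\pi_1(B'')\to\pi_1(\mathbb{G}_m^2)$ is an isomorphism, and the image of $\pi_1(B'')$ in $G$ is conjugate to $\langle g,h\rangle$. On the other hand $\psi(B'')\subseteq M\cap B$, so this image is conjugate to a subgroup of the image of $\rho_y$.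
\end{proof}

\begin{corollary}\label{cor:key}
If $f\in\mathcal{F}(G)$ and $\theta^f\in\mathcal{R}_0$, then $f=0$.
\end{corollary}

\begin{proof}
By \eqref{eq:double} and \eqref{eq:R0}, $f(\rho_x\sigma_j,\rho_x\sigma_k)=0$ at every double point $x\in D_j\cap D_k$. Let $y\in X$ and $J=J(y)$. The map $(m',m'')\mapsto f(\rho_ym',\rho_ym'')$ on $\mathbb{Z}^J\times\mathbb{Z}^J$ is biadditive by (F2) and (F3), and it vanishes on $(\sigma_j,\sigma_j)$ by (F4). For $j\ne k$ in $J$, an adapted polydisc at $y$ contains a double point $x\in D_j\cap D_k$: take $z_j=z_k=0$ and $z_i\neq0$ for the other $i\in J$. By \eqref{eq:nearby} and (F1), the map vanishes on $(\sigma_j,\sigma_k)$. So $f$ vanishes on all pairs in the image of $\rho_y$. By Proposition~\ref{prop:pairs} and (F1), $f$ vanishes on every commuting pair.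
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

By Lemma~\ref{lem:reduce}(a) we may take $\mathbf{k}=\mathbb{C}$, with $Q=\operatorname{coker}(\gamma_\Lambda)$ as in Section~\ref{sec:Q}.

\emph{The map $\gamma_\Lambda$ is injective.} Let $s\in\mathcal{R}_0$ with $\gamma_\Lambda(s)=0$. By \eqref{eq:R0}, \eqref{eq:pair} and \eqref{eq:delta}, $s=\delta\alpha=\theta^{\,\varepsilon\circ c_\alpha}$ for some $\alpha\in H^2(G,\Lambda)$. Corollary~\ref{cor:key} gives $\varepsilon\circ c_\alpha=0$, hence $s=0$. By Proposition~\ref{prop:Q}, $Q$ is finite, $\tau(e_3(G))=|Q|$, and $e_3(G)=0$ if and only if $Q=0$.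

\emph{The exact sequence.} Define $\mathcal{F}(G)\to Q$ as the composite
\[
\mathcal{F}(G)\xrightarrow{\ \theta\ }\mathcal{R}\xrightarrow{\ \beta\ }H^3(X)\to H^3(X)/\beta(\mathcal{R}_0)=Q .
\]
An element $f$ maps to zero if and only if $\beta(\theta^f-s)=0$ for some $s\in\mathcal{R}_0$. By \eqref{eq:pair} and \eqref{eq:delta} this holds if and only if $\theta^f-\theta^{\,\varepsilon\circ c_\alpha}=\theta^{\,f-\varepsilon\circ c_\alpha}$ lies in $\mathcal{R}_0$ for some $\alpha$. By Corollary~\ref{cor:key} this holds if and only if $f=\varepsilon\circ c_\alpha$ for some $\alpha$, and by Lemma~\ref{lem:c}(c) if and only if $f=c_{\alpha'}$ for some $\alpha'$. So the sequence is exact at $\mathcal{F}(G)$. Exactness at $B_0(G)$ and at $H^2(G,\Lambda)$ is Lemma~\ref{lem:c}(a). Finally, if some $f\in\mathcal{F}(G)$ is not of the form $c_\alpha$, then its image in $Q$ is nonzero, so $e_3(G)\neq0$. \qed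

\begin{thebibliography}{9}

\bibitem{Deligne}
Deligne, \emph{Th\'eorie de Hodge II}.

\bibitem{Martino}
Ivan Martino, \emph{The Ekedahl Invariants for finite groups}, arXiv:1312.0476 (2013).

\end{thebibliography}
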